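# Cyclic descents on the roots of unity in the symmetric group

## 1. Descent sets, cyclic descent extensions, roots of unity

Throughout, $[k]=\{1,\dots,k\}$ and $[0]=\varnothing$. The symmetric group on $[n]$ is $\mathfrak S_n$, and a permutation $\pi$ is written as the word $\pi(1)\pi(2)\cdots\pi(n)$. We take $n\ge 2$ unless something else is said.

**Definition (descent set).** For $\pi\in\mathfrak S_n$, $\mathrm{Des}(\pi)=\{i\in[n-1]:\pi(i)>\pi(i+1)\}$.

For example $\mathrm{Des}(3412)=\{2\}$ and $\mathrm{Des}(4231)=\{1,3\}$.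

**Definition (cyclic descent extension).** Let $T$ be a finite set with a map $\mathrm{Des}:T\to 2^{[n-1]}$. A cyclic descent extension of $(T,\mathrm{Des})$ is a pair $(\mathrm{cDes},\rho)$, where $\mathrm{cDes}:T\to2^{[n]}$ is a map and $\rho:T\to T$ is a bijection, such that for every $t\in T$:

- (extension) $\mathrm{cDes}(t)\cap[n-1]=\mathrm{Des}(t)$;
- (equivariance) $\mathrm{cDes}(\rho(t))=1+\mathrm{cDes}(t)$, addition being modulo $n$ with representatives in $[n]$;
- (non-Escher) $\varnothing\ne\mathrm{cDes}(t)\ne[n]$.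

So we must decide, for each $t$, whether to add $n$ to its descent set, and the resulting subsets of $[n]$ must be permuted by rotation, with multiplicities respected.

*Example: all of $\mathfrak S_n$.* Put $n$ into $\mathrm{cDes}(\pi)$ exactly when $\pi(n)>\pi(1)$, and let $\rho$ rotate the word: $\rho(\pi)=\pi(n)\pi(1)\cdots\pi(n-1)$. Position $i+1$ of $\rho(\pi)$ carries $\pi(i)$, indices modulo $n$, so equivariance holds. A cyclic word with distinct letters and $n\ge2$ cannot go down at every step, nor up at every step, so the non-Escher axiom holds.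

*Example: one element.* If $T=\{t\}$, then $\rho(t)=t$, so $\mathrm{cDes}(t)$ is invariant under rotation and is $\varnothing$ or $[n]$. A one-element set never has a cyclic descent extension.

Two remarks follow at once from the definition. A disjoint union of sets that have cyclic descent extensions has one. If $f:T\to T'$ is a bijection that preserves $\mathrm{Des}$ and $(\mathrm{cDes},\rho)$ is a cyclic descent extension of $T'$, then $(\mathrm{cDes}\circ f,\;f^{-1}\rho f)$ is one of $T$. Thus only the multiset of descent sets of $T$ matters.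

**Definition (roots of unity).** For $d\ge1$ let $W_{n,d}=\{w\in\mathfrak S_n:w^d=1\}$, with the usual descent set.

Equivalently, $W_{n,d}$ consists of the permutations all of whose cycle lengths divide $d$; it is a union of conjugacy classes. For example, $W_{4,2}$ is the set of the ten $w\in\mathfrak S_4$ with $w^2=1$:
$$1234,\ 2134,\ 1324,\ 1243,\ 3214,\ 1432,\ 4231,\ 2143,\ 3412,\ 4321,$$
with descent sets, in this order,
$$\varnothing,\ \{1\},\ \{2\},\ \{3\},\ \{1,2\},\ \{2,3\},\ \{1,3\},\ \{1,3\},\ \{2\},\ \{1,2,3\}.$$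

## 2. For which $n$ and $d$ does $W_{n,d}$ have a cyclic descent extension?

In plain words: can the descent sets of the solutions of $w^d=1$ be completed to *cyclic* descent sets that rotate into one another? The source of the problem is Yuval Khachatryan-Raziel, "Schur-Positive sets", arXiv:2308.14205 (2023). Two facts are given as known: if $\gcd(n,d)=1$ there is no extension; if $d$ is a prime power and $\gcd(n,d)>1$ there is one. The conjecture is that $\gcd(n,d)>1$ is the right condition for every $d$. It is true: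

**Theorem 1.** Let $n\ge2$, $d\ge1$. Then $W_{n,d}$ has a cyclic descent extension if and only if $\gcd(n,d)>1$.

The proof below does not use the two known facts; it proves them again. Section 9 contains two stronger theorems.

**Small cases by hand.** Take $n=3$, $d=2$: the elements $123,213,132,321$ have descent sets $\varnothing,\{1\},\{2\},\{1,2\}$. Suppose there is an extension. The non-Escher axiom forces $\mathrm{cDes}(123)=\{3\}$ and $\mathrm{cDes}(321)=\{1,2\}$. Rotating $\{3\}$ twice, some element has cyclic descent set $\{2\}$; its descent set is $\{2\}$, so it is $132$. Rotating $\{1,2\}$ once, some element has cyclic descent set $\{2,3\}$; its descent set is $\{2\}$, so it is again $132$. This is a contradiction, and there is no extension.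

Take $n=3$, $d=3$: the elements $123,312,231$ have descent sets $\varnothing,\{1\},\{2\}$. Giving them the cyclic descent sets $\{3\},\{1\},\{2\}$ and rotating in this order is an extension.

Take $n=4$, $d=2$, with the list above. Use $1234,2134,1324,1243$ for the orbit $\{4\},\{1\},\{2\},\{3\}$. Use $4321,1432,2143,3214$ for $\{1,2,3\},\{2,3,4\},\{1,3,4\},\{1,2,4\}$. The remaining elements $3412$ and $4231$ get $\{2,4\}$ and $\{1,3\}$. All ten elements are used, and this is an extension.

**Rotation of words does not help.** The extension of $\mathfrak S_n$ in Section 1 rotates words, and one would like to restrict it to $W_{n,d}$. But $W_{n,d}$ is not closed under rotation: $2134\in W_{4,2}$ rotates to $4213$, which contains the $3$-cycle $1\to4\to3\to1$. The extension of $W_{4,2}$ above has nothing to do with rotating words. So we look for a criterion that uses only the multiset of descent sets. In the case $n=3$, $d=2$ the contradiction came from a count of elements with descent sets $[0],[1],[2]$, and we shall see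 that such counts decide everything.

## 3. Symmetric functions that record descents

We write $\mathrm{Sym}$ for the ring of symmetric functions with rational coefficients, and $p_m,h_m,e_m,s_\lambda$ for the usual power sums, complete, elementary and Schur functions. Diagrams are drawn with row $1$ on top.

**Definition (shapes).** A *hook* is a partition $(n-k,1^k)$, $0\le k\le n-1$. A *connected ribbon* is a connected skew shape containing no $2\times2$ square. For partitions $\alpha,\beta$, the skew shape $\alpha\oplus\beta$ is $\alpha$ together with $\beta$ placed to the northeast of it, with no common row or column; it satisfies $s_{\alpha\oplus\beta}=s_\alpha s_\beta$.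

For example, a straight shape is a connected ribbon exactly when it is a hook, since every non-hook contains the square $(2,2)$. The shape $(1^2)\oplus(2)$ is a column of two cells and, to its northeast, a row of two cells; it is disconnected.

**Definition (descents of a tableau).** For a standard Young tableau $S$ (SYT) of a skew shape with $n$ cells, $i\in[n-1]$ is in $\mathrm{Des}(S)$ if $i+1$ lies in a strictly lower row than $i$. If $i$ is not a descent, $i+1$ lies weakly north of $i$.

For example, the two SYT of shape $(2,2)$ have rows $12/34$ and $13/24$ and descent sets $\{2\}$ and $\{1,3\}$. With $\mathrm{cDes}$ equal to $\{2,4\}$ and $\{1,3\}$, exchanged by $\rho$, they have a cyclic descent extension.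

**Definition (fundamental quasisymmetric function).** For $J\subseteq[n-1]$,
$$F_J=\sum X_{i_1}X_{i_2}\cdots X_{i_n},$$
over $i_1\le\dots\le i_n$ with $i_j<i_{j+1}$ whenever $j\in J$. The $F_J$, $J\subseteq[n-1]$, are linearly independent, and $s_{\lambda/\mu}=\sum_{S\in SYT(\lambda/\mu)}F_{\mathrm{Des}(S)}$.

For example $F_\varnothing=h_n$, $F_{[n-1]}=e_n$, and $s_{(2,1)}=F_{\{1\}}+F_{\{2\}}$.

**Definition (plethysm).** For $f\in \mathrm{Sym}$, the map $f\mapsto p_m[f]$ is the ring homomorphism with $p_m[p_j]=p_{mj}$; for fixed $f$, the map $g\mapsto g[f]$ is a ring homomorphism. In particular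
$$\sum_{s\ge0}h_s[f]\,t^s=\exp\sum_{m\ge1}\frac{p_m[f]\,t^m}{m}.$$

For example $h_2=\frac12(p_1^2+p_2)$ gives $h_2[f]=\frac12(f^2+p_2[f])$.

A symmetric function is *Schur-positive* if its coefficients in the Schur basis are nonnegative integers. Products and plethysms of Schur-positive functions are Schur-positive. For $r\ge1$, with $\mu$ the Möbius function ($\mu(b)=0$ if $b$ is not squarefree, $\mu(b)=(-1)^j$ if $b$ is a product of $j$ distinct primes), put
$$L_r=\frac1r\sum_{b\mid r}\mu(b)\,p_b^{r/b}.$$
This is the Frobenius characteristic of the Lie representation of $\mathfrak S_r$, hence Schur-positive. For example $L_1=p_1$, $L_2=\frac12(p_1^2-p_2)=e_2$, $L_3=\frac13(p_1^3-p_3)=s_{(2,1)}$.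

Two published theorems are used.

**Theorem (Gessel–Reutenauer, J. Combin. Theory Ser. A 64 (1993)).** Let $C_\lambda$ be the conjugacy class of cycle type $\lambda=(1^{s_1}2^{s_2}\cdots)\vdash n$. Then
$$\sum_{w\in C_\lambda}F_{\mathrm{Des}(w)}=L_\lambda:=\prod_r h_{s_r}[L_r].$$
By the facts above, $L_\lambda$ is Schur-positive.

For example, the $3$-cycles $312$ and $231$ give $F_{\{1\}}+F_{\{2\}}=s_{(2,1)}=L_3$.

**Theorem (Adin–Reiner–Roichman, *On cyclic descents for tableaux*, IMRN 2020).** If a skew shape with $n$ cells is not a connected ribbon, then its set of standard Young tableaux, with the usual $\mathrm{Des}$, has a cyclic descent extension.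

The shape $(2,2)$ above is an instance. The exclusion of ribbons is visible for the column $(1^n)$: it has one SYT, and a one-element set has no extension.

Finally, a polynomial is called *nonnegative* if it lies in $\mathbb Z_{\ge0}[x]$, and $P\ge Q$ means that $P-Q$ is nonnegative. A polynomial is called *good* if it lies in $(1+x)\mathbb Z_{\ge0}[x]$, that is, if it is $(1+x)N$ with $N$ nonnegative. Sums of good polynomials are good. For example $x^2+x^3$ is good, while
$$1+x^3=(1+x)(1-x+x^2)$$
is divisible by $1+x$ but not good. This distinction is where the difficulty of the problem lies.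

## 4. Existence is divisibility by $1+x$ with a nonnegative quotient

Let $T\subseteq\mathfrak S_n$ be a union of conjugacy classes. Put
$$m_k=\#\{w\in T:\mathrm{Des}(w)=[k]\},\qquad M_T(x)=\sum_{k=0}^{n-1}m_kx^k,\qquad Q(T)=\sum_{w\in T}F_{\mathrm{Des}(w)}.$$

**Lemma 1.** $T$ has a cyclic descent extension if and only if $M_T$ is good.

**Step 1: necessity.** The purpose is to count cyclic descent sets that are initial intervals. Let $(\mathrm{cDes},\rho)$ be an extension and $c_k=\#\{t\in T:\mathrm{cDes}(t)=[k]\}$; then $c_0=c_n=0$ by the non-Escher axiom. If $\mathrm{Des}(t)=[k]$, then $\mathrm{cDes}(t)$ is $[k]$ or $[k]\cup\{n\}$. Since $1+([k]\cup\{n\})=[k+1]$, equivariance and bijectivity of $\rho$ give $\#\{\mathrm{cDes}=[k]\cup\{n\}\}=c_{k+1}$. Therefore $m_k=c_k+c_{k+1}$ for $0\le k\le n-1$, and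
$$M_T=\sum_{k=1}^{n-1}c_k(x^k+x^{k-1})=(1+x)\sum_{k=1}^{n-1}c_kx^{k-1}.$$

**Step 2: the hook coefficients of $Q(T)$ are the $m_k$.** By Gessel–Reutenauer, $Q(T)=\sum_\lambda a_\lambda s_\lambda$ with integers $a_\lambda\ge0$. We find all SYT of straight shape with descent set $[k]$. In such a tableau $1,\dots,k+1$ lie in successively lower rows. These $k+1$ cells form a partition shape with at least $k+1$ rows, so they are the column $(1^{k+1})$. If $k+2\le n$, the entry $k+2$ is added at $(1,2)$ or at $(k+2,1)$; the second would make $k+1$ a descent, so it is $(1,2)$. All later entries lie weakly north of row $1$, so in row $1$. Hence there is exactly one SYT with descent set $[k]$, and its shape is $(n-k,1^k)$. Comparing coefficients of $F_{[k]}$ in $Q(T)=\sum a_\lambda s_\lambda$ gives $a_{(n-k,1^k)}=m_k$.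

**Step 3: sufficiency.** The purpose is to write $Q(T)$ as a sum of $s$'s of shapes to which Adin–Reiner–Roichman applies. Let $M_T=(1+x)N$, $N=\sum_{k=0}^{n-2}N_kx^k$ nonnegative, so $m_k=N_k+N_{k-1}$ (with $N_{-1}=N_{n-1}=0$). For $0\le k\le n-2$, Pieri's rule reads
$$s_{(1^{k+1})\oplus(n-k-1)}=e_{k+1}h_{n-k-1}=s_{(n-k,1^k)}+s_{(n-k-1,1^{k+1})}.$$
Summing with weights $N_k$, the hook $(n-k,1^k)$ receives $N_k+N_{k-1}=m_k$. Hence
$$Q(T)=\sum_{\lambda\text{ not a hook}}a_\lambda s_\lambda+\sum_{k=0}^{n-2}N_k\,s_{(1^{k+1})\oplus(n-k-1)}.$$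
None of the shapes on the right is a connected ribbon: non-hooks contain a $2\times 2$ square, and the others are disconnected. So all the corresponding SYT sets have cyclic descent extensions, and so does their disjoint union $U$, each set being repeated as often as its coefficient says. Now $\sum_{w\in T}F_{\mathrm{Des}(w)}=\sum_{S\in U}F_{\mathrm{Des}(S)}$, and the $F_J$ are linearly independent. Hence every $J$ is the descent set of equally many elements of $T$ and of $U$. Choose a $\mathrm{Des}$-preserving bijection $T\to U$ and transport the extension along it. $\square$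

*Check on small cases.* For $W_{3,2}$, $M=1+x+x^2$ and $M(-1)=1$, so there is no extension. For $W_{4,2}$ the elements with descent set $[k]$ are $1234,2134,3214,4321$, so $M=1+x+x^2+x^3=(1+x)(1+x^2)$ is good; the quotient $1+x^2$ says $c_1=1,c_2=0,c_3=1$, as in the extension found by hand.

Write $M_\lambda=M_{C_\lambda}$, so $M_{W_{n,d}}$ is the sum of the $M_\lambda$ over the $\lambda\vdash n$ with all parts dividing $d$. From now on the task is to decide when such a sum is good. We also allow $n=1$ in the notation $M_\lambda$; Step 2 holds there too.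

## 5. Computing $M_\lambda$ by a specialization

Put $y=-x$, and let $\varphi:\mathrm{Sym}\to\mathbb Q[x]$ be the ring homomorphism with $\varphi(p_m)=1-y^m=1+(-1)^{m-1}x^m$.

**Step 1: $\varphi$ sees only hooks.** We claim that for a union $T$ of conjugacy classes
$$\varphi(Q(T))=(1+x)\,M_T(x).\tag{1}$$
Recall $s_\lambda(X,Y)=\sum_\mu s_\mu(X)s_{\lambda/\mu}(Y)$, and the involution $\omega$ with $\omega(p_m)=(-1)^{m-1}p_m$ and $\omega(s_{\lambda/\mu})=s_{\lambda'/\mu'}$. The map $\varphi$ is obtained by splitting the variables into $X$ and $Y$, applying $\omega$ in the $Y$ variables, and then setting $X$ to the single variable $1$ and $Y$ to the single variable $x$; on $p_m$ this gives $1+(-1)^{m-1}x^m$, as it should. Hence $\varphi(s_\lambda)=\sum_\mu s_\mu(1)\,s_{\lambda'/\mu'}(x)$. In one variable, $s_\mu(1)$ is $1$ if $\mu=(j)$ with $j\ge0$, and $0$ otherwise. Also $s_{\lambda'/(j)'}(x)=x^{n-j}$ if $\lambda'/(j)'$ has at most one cell in each column, that is, if $\lambda/(j)$ has at most one cell in each row, and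 $0$ otherwise. This requires $\lambda_i\le1$ for $i\ge2$, so $\lambda$ is a hook, and $\lambda_1-1\le j\le\lambda_1$. Thus $\varphi(s_\lambda)=0$ for non-hooks, and for $\lambda=(n-k,1^k)$ the values $j=n-k$ and $j=n-k-1$ give $\varphi(s_\lambda)=x^k+x^{k+1}$. By Step 2 of Lemma 1, $\varphi(Q(T))=\sum_km_k(x^k+x^{k+1})$, which is (1).

**Step 2: one cycle.** Write $M_{r,s}=M_{(r^s)}$ and $M_r=M_{r,1}=\sum_km_r(k)x^k$. Since $Q(C_{(r)})=L_r$, (1) gives
$$\ell_r(y):=\frac1r\sum_{b\mid r}\mu(b)(1-y^b)^{r/b}=(1-y)M_r=\sum_k(-1)^km_r(k)\,(y^k-y^{k+1}).\tag{2}$$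
For example
$$\ell_6=\tfrac16\bigl[(1-y)^6-(1-y^2)^3-(1-y^3)^2+(1-y^6)\bigr]=-y+3y^2-3y^3+2y^4-y^5,$$
and dividing by $1-y$ gives $-y+2y^2-y^3+y^4$, so $M_6=x+2x^2+x^3+x^4$. In the same way $M_1=1$, $M_2=M_3=x$, $M_4=x+x^2$, $M_5=x+x^2+x^3$.

**Step 3: different cycle lengths multiply.** Suppose $\lambda$ has $l\ge2$ distinct part sizes $r_i$ with multiplicities $s_i$; call such types *mixed*. Then $L_\lambda=\prod_ih_{s_i}[L_{r_i}]$, and (1), applied to $\lambda$ and to each $(r_i^{s_i})$, gives $(1+x)M_\lambda=\prod_i(1+x)M_{r_i,s_i}$. Hence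
$$M_\lambda=(1+x)^{l-1}\prod_iM_{r_i,s_i}\quad\text{is good.}\tag{3}$$

**Step 4: $s$ cycles of the same length.** The purpose is an explicit formula for $M_{r,s}$ in terms of the numbers $m_r(k)$. The identity $\varphi(p_m[f])(y)=\varphi(f)(y^m)$ holds for $f=p_j$, since both sides are $1-y^{mj}$; both sides are ring homomorphisms in $f$, so it holds for all $f$. Therefore
$$\sum_s\varphi(h_s[L_r])\,t^s=\exp\sum_{m\ge1}\frac{\ell_r(y^m)t^m}{m}=\prod_k\Bigl(\frac{1-y^{k+1}t}{1-y^kt}\Bigr)^{(-1)^km_r(k)},\tag{4}$$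
where we used (2) and $\exp\sum_m y^{km}t^m/m=(1-y^kt)^{-1}$. For $k$ even the basic factor is
$$\frac{1+x^{k+1}t}{1-x^kt}=1+\frac{(1+x)x^kt}{1-x^kt}=1+(1+x)\sum_{i\ge1}x^{ki}t^i .$$
For $k$ odd the exponent $(-1)^k$ inverts the fraction, and the basic factor is
$$\frac{1+x^kt}{1-x^{k+1}t}=1+\frac{(1+x)x^kt}{1-x^{k+1}t}=1+(1+x)\sum_{i\ge1}x^{(k+1)i-1}t^i .$$
So define
$$\mathrm{pos}_i(k)=ik\ \ (k\text{ even}),\qquad \mathrm{pos}_i(k)=i(k+1)-1\ \ (k\text{ odd}).$$
Take a set of *letters* $z$, each with a value $k(z)$, with exactly $m_r(k)$ letters of value $k$. The product (4) is $\prod_z\bigl(1+(1+x)\sum_{i\ge1}x^{\mathrm{pos}_i(k(z))}t^i\bigr)$. Let $s\ge1$. The coefficient of $t^s$ is $(1+x)M_{r,s}$ by (1). Expanding, a nonempty set $Z$ of letters with positive integers $(i_z)_{z\in Z}$ of sum $s$ contributes $(1+x)^{|Z|}\prod_zx^{\mathrm{pos}_{i_z}(k(z))}$; we say that $z$ is *used* $i_z$ times. Dividing by $1+x$ and separating $|Z|=1$,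
$$M_{r,s}=\sum_km_r(k)x^{\mathrm{pos}_s(k)}+(1+x)R,\qquad R=\sum_{|Z|\ge2}(1+x)^{|Z|-2}\sum_{(i_z)}\prod_{z\in Z}x^{\mathrm{pos}_{i_z}(k(z))},\tag{5}$$
and $R$ is nonnegative.

*Examples.* Since $M_1=1$ there is one letter, of value $0$, and $M_{1,s}=1$. Since $M_2=x$ there is one letter, of value $1$, and $M_{2,s}=x^{2s-1}$. Since $M_4=x+x^2$, there are letters of values $1$ and $2$; for $s=2$, $R=x^{1+2}$ and $M_{4,2}=x^3+x^4+(1+x)x^3=(1+x)\cdot2x^3$.

**Step 5: the extreme coefficients of $M_r$.** We claim
$$m_r(0)=0,\ m_r(1)=1\ \ (r\ge2);\qquad m_r(r-1)=0,\ m_r(r-2)=1\ \ (r\ge3).\tag{6}$$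
In particular $\deg M_r=r-2$ for $r\ge3$. First, only the identity has descent set $\varnothing$, so $m_r(0)=0$. In $\ell_r$ only $b=1$ contributes to $y^1$, with coefficient $\frac1r(-r)=-1$; by (2) this coefficient is $-m_r(1)-m_r(0)$, so $m_r(1)=1$. Let $r\ge3$. The only permutation with descent set $[r-1]$ is $r\,(r-1)\cdots1$, an involution and so not an $r$-cycle; thus $m_r(r-1)=0$. A divisor $b>1$ of $r$ does not divide $r-1$, so only $b=1$ contributes to $y^{r-1}$ in $\ell_r$, with coefficient $\frac1r\cdot r(-1)^{r-1}=(-1)^{r-1}$. By (2) this coefficient is $(-1)^{r-1}\bigl(m_r(r-1)+m_r(r-2)\bigr)$, so $m_r(r-2)=1$.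

**Step 6: the value at $x=-1$.** We claim
$$M_{r,s}(-1)=\mu(r).\tag{7}$$
In $\ell_r(y)/(1-y)$ let $y\to1$. The term of $b$ is $\frac{\mu(b)}r(1-y^b)^{r/b}/(1-y)$, which tends to $0$ if $r/b\ge2$; for $b=r$ it tends to $\frac{\mu(r)}r\cdot r$. So $M_r(-1)=\mu(r)$. For every $k$, $\mathrm{pos}_s(k)\equiv k\pmod2$, so (5) gives $M_{r,s}(-1)=\sum_km_r(k)(-1)^k=M_r(-1)$.

## 6. One conjugacy class at a time, and the Möbius function

The sensible first plan is to show that $M_\lambda$ is good for each $\lambda$ separately. By (3) this works for mixed types. By (7) it fails for every type $(r^s)$ with $r$ squarefree: there $M_{r,s}(-1)=\pm1$, so $1+x$ does not divide $M_{r,s}$, and by Lemma 1 the class $C_{(r^s)}$, $rs\ge2$, has no cyclic descent extension.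

Let $g=\gcd(n,d)$. The types $(r^s)\vdash n$ with $r\mid d$ are exactly those with $r\mid g$, $s=n/r$. So
$$M_{W_{n,d}}(-1)=\sum_{r\mid g}\mu(r)=\begin{cases}1,&g=1,\\0,&g>1.\end{cases}$$
This already settles the case $g=1$. For $g>1$ it shows that $1+x$ divides $M_{W_{n,d}}$, but *not* that the quotient is nonnegative. One must combine classes with $\mu(r)=1$ and classes with $\mu(r)=-1$.

Here is what can go wrong. Suppose we write $M_{r,s}$ as a monomial plus a good polynomial. A monomial from a class with $\mu=1$ has even exponent, one with $\mu=-1$ has odd exponent, and $x^a+x^b$ with $a,b$ of different parity is divisible by $1+x$, with quotient $x^a-x^{a+1}+\cdots$ (for $a<b$). This is good only if $|a-b|=1$.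

Take $n=12$ and the types $(3^4)$ and $(6^2)$. Since $M_3=x$, $M_{3,4}=x^{\mathrm{pos}_4(1)}=x^7$. For the $6$-cycle, $M_6=x^2+(1+x)(x+x^3)$, and also $M_6=x^4+(1+x)(x+x^2)$. We shall see in Lemma 3 that, when we pass to two $6$-cycles, the leftover monomial $x^e$ becomes $x^{\mathrm{pos}_2(e)}$. With $e=2$ it becomes $x^4$, and $x^4+x^7$ is not good. With $e=4$ it becomes $x^8$, and $x^7+x^8$ is good.

So the idea is this: prove that a single squarefree cycle length $r$ leaves a monomial $x^e$ for *every* $e$ of the right parity in the full range $1\le e\le r-2$, and use this freedom to make the leftover monomials of two paired classes adjacent. There is one class without freedom: $M_{(1^n)}=1$. For it, mixed types will pay the negative coefficients, as they do in $W_{4,2}$: there $(1^4)$ and $(2^2)$ give $1+x^3=(1+x)(1-x+x^2)$, and $(2,1,1)$ adds $(1+x)x$.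

## 7. Single cycles: every admissible monomial can be split off

**Lemma 2.** Let $r\ge3$.

(a) If $r$ is not squarefree, then $M_r=(1+x)N$ with $N$ nonnegative.

(b) If $r$ is squarefree, then for every $e$ with $1\le e\le r-2$ and $(-1)^e=\mu(r)$ we have $M_r=x^e+(1+x)N$ with $N$ nonnegative.

The plan is to write $rN(k)$ as a binomial coefficient plus corrections. A correction of size up to $r-1$ costs nothing, because $N(k)$ is an integer and $rN(k)>-r$ already forces $N(k)\ge0$.

**Step 1: the quotient and its end coefficients.** In both cases put $N=(M_r-\mu(r)y^e)/(1-y)$; in (a) $\mu(r)=0$ and $e$ plays no role, and in (b) $\mu(r)y^e=x^e$. By (7) the numerator vanishes at $x=-1$, so $N$ is a polynomial. It has integer coefficients because $1+x$ is monic, and $\deg N\le r-3$ by (6). Let $N(k)=[x^k]N$. Then $N(0)=m_r(0)=0$. If $r=3$, this shows $N=0$. If $r\ge4$, comparing coefficients of $x^1$ and of $x^{r-2}$,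
$$N(1)=m_r(1)-N(0)-\epsilon=1-\epsilon\ge0,\qquad N(r-3)=m_r(r-2)-\epsilon'=1-\epsilon'\ge0,$$
with $\epsilon,\epsilon'\in\{0,1\}$ recording whether $x^e$ was subtracted there. It remains to treat $2\le k\le r-4$, so $r\ge6$.

**Step 2: a formula for $rN(k)$.** For $b\mid r$ with $1<b<r$ put $q=r/b$ and
$$\sum_k\tau_b(k)y^k=\frac{(1-y^b)^q}{(1-y)^2}=(1-y^b)^{q-2}(1+y+\dots+y^{b-1})^2 .$$
Since $rM_r=\sum_{b\mid r}\mu(b)(1-y^b)^{r/b}/(1-y)$, separating $b=1$ and $b=r$ gives
$$rN=(1-y)^{r-2}+\sum_{\substack{b\mid r\\1<b<r}}\mu(b)\sum_k\tau_b(k)y^k+\frac{\mu(r)}{1-y}\Bigl(\sum_{i=0}^{r-1}y^i-ry^e\Bigr).$$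
As $[x^k]=(-1)^k[y^k]$,
$$rN(k)=\binom{r-2}k+(-1)^k\sum_{\substack{b\mid r\\1<b<r}}\mu(b)\tau_b(k)+E_k,\tag{8}$$
where $E_k=(-1)^k\mu(r)(k+1)$ if $k<e$ and $E_k=(-1)^k\mu(r)(k+1-r)$ if $k\ge e$; in all cases $|E_k|\le r-1$. Hence it suffices to prove
$$\sum_{\substack{b\mid r,\ 1<b<r\\ \mu(b)\ne0}}|\tau_b(k)|\le X:=\binom{r-2}k\qquad(2\le k\le r-4).\tag{9}$$
Indeed (8) and (9) give $rN(k)\ge-(r-1)$, and $N(k)\in\mathbb Z$ gives $N(k)\ge0$.

**Step 3: reductions and a bound for $\tau_b(k)$.** If $r$ is prime the sum in (9) is empty, so let $r$ be composite. The polynomial $\sum_k\tau_b(k)y^k$ has degree $b(q-2)+2(b-1)=r-2$ and is a product of polynomials that are palindromic up to sign. So both sides of (9) are unchanged under $k\mapsto r-2-k$, and we may assume $2\le k\le(r-2)/2$.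

Write $k=ub+v$ with $0\le v<b$. The coefficient of $y^j$ in $(1+\dots+y^{b-1})^2$ is $j+1$ for $0\le j\le b-1$ and $2b-1-j$ for $b\le j\le 2b-2$; beyond that it is $0$, and the second formula also gives $0$ at $j=2b-1$. Multiplying by $(1-y^b)^{q-2}=\sum_i(-1)^i\binom{q-2}iy^{bi}$, only $i=u$ (with $j=v$) and $i=u-1$ (with $j=v+b$) contribute to $y^k$:
$$\tau_b(k)=(-1)^u\Bigl[(v+1)\binom{q-2}u-(b-1-v)\binom{q-2}{u-1}\Bigr].$$
Therefore, using $v+1\le b$, $b-1-v\le b$ and Pascal's rule,
$$\tau_b(k)=k+1\ \text{ if }u=0,\qquad |\tau_b(k)|\le b\binom{q-1}u\ \text{ if }u\ge1.\tag{10}$$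

**Step 4: the case $k=2$.** If $r$ is even and $b=2$, then $u=1$, $v=0$ and $\tau_2(2)=-(q-2)+1=3-r/2$, so $|\tau_2(2)|=r/2-3$ as $r\ge6$. For $b\ge3$, $u=0$ and $\tau_b(2)=3$. If $r$ is even, there are at most $r/2-2$ divisors $b$ with $3\le b\le r/2$, so the sum in (9) is at most $(r/2-3)+3(r/2-2)=2r-9$. If $r$ is odd, the relevant $b$ satisfy $3\le b\le r/3$, there are at most $r/3-2$ of them, and the sum is at most $r-6\le2r-9$. In both cases
$$\binom{r-2}2-(2r-9)=\frac{r^2-9r+24}2>0,$$
since the discriminant is $81-96<0$.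

**Step 5: comparing $\tau_b(k)$ with $X$ when $k\ge3$.** Now $3\le k\le(r-2)/2$, so $r\ge8$. Let $u\ge1$ and put $m=q-1$. From $bu\le k\le(bq-2)/2$ we get $2u<q$, so $1\le u\le m/2$ and $m\ge2$. As $b\ge2$, $r-2=bq-2\ge bq-b=bm$. Since $bu\le k\le(r-2)/2$,
$$X\ge\binom{r-2}{bu}\ge\binom{bm}{bu}=\prod_{i=0}^{bu-1}\frac{bm-i}{bu-i}.$$
The factors with $b\mid i$ are $\frac{m-j}{u-j}$, $0\le j\le u-1$, with product $\binom mu$. The other $(b-1)u$ factors are each at least $m/u$, because $u(bm-i)\ge m(bu-i)$ when $m\ge u$. Hence $X\ge\binom mu\bigl((m/u)^u\bigr)^{b-1}$.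

We also have $(m/u)^u\ge m$. For $m\in\{2,3\}$, $u=1$ and there is equality. For $m\ge4$, the function $u\mapsto u\ln(m/u)$ is concave, so on $[1,m/2]$ its minimum is at an end point; the end values are $\ln m$ and $\frac m2\ln2$, and $2^{m/2}\ge m$ for $m\ge4$. So $X\ge\binom mu m^{b-1}$, and with (10)
$$|\tau_b(k)|\le\frac{b}{m^{b-1}}X\quad\Bigl(u\ge1,\ m=\frac rb-1\Bigr),\qquad |\tau_b(k)|=k+1\quad(u=0).\tag{11}$$
Note also $X\ge\binom{r-2}3$, as $3\le k\le(r-2)/2$.

**Step 6: $r\ge18$, $k\ge3$.** We bound the contributions to $\sum_b|\tau_b(k)|/X$ by (11); different $b$ have different $m$.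

- $b=2$. Here $u\ge1$, and the contribution is at most $2/(r/2-1)\le\frac14$.
- $b\ge3$, $u\ge1$. If $m=2$, then $b=r/3\ge6$ and the contribution is at most $6/2^5=0.1875$. If $m=3$, then $b=r/4$, so $b\ge5$ and the contribution is at most $5/81<0.062$. (Both $b/2^{b-1}$ and $b/3^{b-1}$ decrease in $b\ge2$.) All $b$ with $m\ge4$ together contribute at most $\sum_{b\ge3}b/4^{b-1}=\frac{16}9-1-\frac12<0.278$, from $\sum_{b\ge1}bz^{b-1}=(1-z)^{-2}$ at $z=\frac14$.
- $u=0$. Then $k<b\le r/2$, so there are at most $r/2-k$ such $b$, each with $|\tau_b(k)|=k+1$. Since $(k+1)+(r/2-k)=r/2+1$, the product is at most $(r+2)^2/16$, and the contribution is at most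
$$\frac{(r+2)^2/16}{\binom{r-2}3}\le\frac{25}{560}<0.045.$$
The middle expression is a constant times $\frac{r+2}{r-2}\cdot\frac{r+2}{r-3}\cdot\frac1{r-4}$, which decreases in $r$; its value at $r=18$ is $25/560$.

The sum is less than $0.25+0.1875+0.062+0.278+0.045<0.83$, which proves (9).

**Step 7: composite $r$ with $8\le r\le17$, $k\ge3$.** Only squarefree $b$ count. By (11) and $X\ge\binom{r-2}3$, the sum $\sum_b|\tau_b(k)|/X$ is at most the following.

- $r=8$: only $b=2$, $m=3$: $\frac23$.
- $r=9$: only $b=3$; $k=3$, so $u=1$, $m=2$: $\frac34$.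
- $r=10$: $b=2$, $m=4$: $\frac12$; $b=5$, $k\le4$, $u=0$: $\frac5{56}$. Total $\frac12+\frac5{56}$.
- $r=12$: $b=2$, $m=5$: $\frac25$; $b=3$, $m=3$: $\frac39$; $b=6$, $k\le5$, $u=0$: $\frac6{120}$. Total $\frac25+\frac39+\frac6{120}$.
- $r=14$: $b=2$, $m=6$: $\frac26$; $b=7$, $k\le6$, $u=0$: $\frac7{220}$. Total $\frac13+\frac7{220}$.
- $r=15$: $b=3$, $m=4$: $\frac3{16}$; $b=5$: $\frac5{16}$ if $k\ge5$ ($m=2$), and at most $\frac5{286}$ if $k\le4$ ($u=0$). Total at most $\frac3{16}+\frac5{16}$.
- $r=16$: only $b=2$, $m=7$: $\frac27$.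

All totals are less than $1$, so (9) holds in every case. $\square$

## 8. From one cycle to $s$ cycles, and the proof of Theorem 1

**Lemma 3.** Let $r\ge2$ and $M_r=\varepsilon x^e+(1+x)N$ with $\varepsilon\in\{0,1\}$ and $N=\sum_kn_kx^k$ nonnegative. Then for all $s\ge1$, $M_{r,s}=\varepsilon x^{\mathrm{pos}_s(e)}+(1+x)N_s$ with $N_s$ nonnegative.

**Step 1: the part with one letter.** This locates all negative terms. We have $m_r(k)=n_k+n_{k-1}+\varepsilon[k=e]$, so
$$\sum_km_r(k)x^{\mathrm{pos}_s(k)}=\varepsilon x^{\mathrm{pos}_s(e)}+\sum_kn_k\bigl(x^{\mathrm{pos}_s(k)}+x^{\mathrm{pos}_s(k+1)}\bigr).$$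
If $k=2a-1$, the bracket is $x^{2as-1}+x^{2as}=(1+x)x^{2as-1}$. If $k=2a$, it is
$$x^{2as}+x^{2as+2s-1}=(1+x)\sum_{j=0}^{2s-2}(-1)^jx^{2as+j}.$$
So after division by $1+x$ the negative terms are exactly $-n_{2a}x^{2as+2i-1}$ with $a\ge0$, $1\le i\le s-1$.

**Step 2: two letters pay for them.** In (5) take $Z$ consisting of one letter of value $2a$, used $s-i$ times, and one letter of value $2a+1$, used $i$ times. Its exponent is $2a(s-i)+\bigl((2a+2)i-1\bigr)=2as+2i-1$. For given $a$ and $i$ there are $m_r(2a)m_r(2a+1)$ such choices, and different $a$ or $i$ give different terms of $R$. Hence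
$$R\ge\sum_am_r(2a)\,m_r(2a+1)\sum_{i=1}^{s-1}x^{2as+2i-1}.\tag{12}$$
Since $m_r(2a)\ge n_{2a}$ and $m_r(2a+1)\ge n_{2a}$, the product is at least $n_{2a}^2\ge n_{2a}$. Every negative term is compensated. $\square$

*Example.* For $r=6$, $e=4$, $N=x+x^2$, $s=2$: the only negative term is $-n_2x^{5}=-x^5$, and $R$ contains $m_6(2)m_6(3)x^5=2x^5$.

We now prove Theorem 1. Let $g=\gcd(n,d)$, as in Section 6.

**Case $g=1$.** We computed $M_{W_{n,d}}(-1)=\mu(1)=1\ne0$ (mixed types contribute $0$ by (3)). So $M_{W_{n,d}}$ is not good, and by Lemma 1 there is no extension.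

**Case $g>1$.** We show that $M_{W_{n,d}}=\sum_\lambda M_\lambda$, over $\lambda\vdash n$ with parts dividing $d$, is good, and then apply Lemma 1. Let $p=2$ if $g$ is even; otherwise let $p$ be any prime divisor of $g$. The squarefree divisors of $g$ split into pairs $\{r,pr\}$ with $p\nmid r$. We divide the types $\lambda$ into four groups and show that the total of each is good.

**Group 1: mixed types other than those in group 4.** Each $M_\lambda$ is good by (3).

**Group 2: types $(r^{n/r})$, $r\mid g$ not squarefree.** Then $r\ge4$, and each $M_{r,n/r}$ is good by Lemma 2(a) and Lemma 3 with $\varepsilon=0$.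

**Group 3: pairs $(r^{n/r})$, $((pr)^{n/(pr)})$ with $r>1$ squarefree, $p\nmid r$, $pr\mid g$.** Here we use the freedom of $e$. By the choice of $p$, $r$ is odd, so $r\ge3$: if $p=2$ because $p\nmid r$, and if $p$ is odd because $g$ is odd. Put $s=n/r$.

For $r$ take $e=2$ if $\mu(r)=1$ and $e=1$ if $\mu(r)=-1$. Then $e\le r-2$: if $\mu(r)=1$ then $r$ has at least two prime factors and $r\ge6$. For $pr$ take $e'=2p$ if $\mu(pr)=1$ and $e'=2p-1$ if $\mu(pr)=-1$. Then $e'\le2p\le3p-2\le pr-2$. The parities are those required in Lemma 2(b). By Lemmas 2(b) and 3, modulo good polynomials $M_{r,s}$ and $M_{pr,s/p}$ are $x^{\mathrm{pos}_s(e)}$ and $x^{\mathrm{pos}_{s/p}(e')}$, where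
$$\mathrm{pos}_s(2)=2s,\quad\mathrm{pos}_s(1)=2s-1,\quad\mathrm{pos}_{s/p}(2p)=2s,\quad\mathrm{pos}_{s/p}(2p-1)=2s-1.$$
Since $\mu(pr)=-\mu(r)$, one of the two monomials is $x^{2s}$ and the other is $x^{2s-1}$. Their sum is $(1+x)x^{2s-1}$, so the pair is good.

**Group 4: $(1^n)$, $(p^s)$ with $s=n/p$, and the mixed types $(p^i,1^{n-pi})$, $1\le i\le s-1$.** All these parts divide $d$. First, $M_{(1^n)}=1$. Next, $M_{p,s}=x^{2s-1}+(1+x)N_s$ with $N_s$ nonnegative, by Lemma 3 with $\varepsilon=1$, $e=1$: for $p\ge3$ use Lemma 2(b), where $e=1\le p-2$ and $(-1)^1=\mu(p)$; for $p=2$ use $M_2=x$, $N=0$. By (3), $M_{(p^i,1^{n-pi})}=(1+x)M_{p,i}$, and $M_{p,i}\ge x^{\mathrm{pos}_i(1)}=x^{2i-1}$ by (5) and $m_p(1)=1$. Now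
$$1+x^{2s-1}=(1+x)(1-x+x^2-\dots+x^{2s-2})$$
has quotient with negative coefficients exactly at $x^{2i-1}$, $1\le i\le s-1$, each equal to $-1$. The mixed types add at least $1$ to the quotient at each of these exponents, so the group total is good.

Every $\lambda$ lies in exactly one group, or in exactly one pair of group 3. This proves Theorem 1. $\blacksquare$

*Example: $n=d=6$, $p=2$.* Group 4 gives $1+x^5+(1+x)(x+x^3)=(1+x)(1+x^2+x^4)$. Group 3 is the pair $(3^2),(6)$, with $M_{3,2}=x^3$ and $M_6=x^4+(1+x)(x+x^2)$, total $(1+x)(x+x^2+x^3)$.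

## 9. Arbitrary sets of cycle types and of cycle lengths

The pairing $r\leftrightarrow pr$ used that the set of cycle lengths is closed under taking divisors. With more work any two squarefree cycle lengths $\ge3$ with opposite $\mu$ can be paired.

**Theorem 2.** Let $\mathcal L$ be a set of partitions of $n\ge2$ containing neither $(1^n)$ nor $(2^{n/2})$. Then $\bigcup_{\lambda\in\mathcal L}C_\lambda$ has a cyclic descent extension if and only if $\sum_{r:\,(r^{n/r})\in\mathcal L}\mu(r)=0$.

**Theorem 3.** Let $A$ be a set of positive integers with $1\in A$. The set of $w\in\mathfrak S_n$ all of whose cycle lengths lie in $A$ has a cyclic descent extension if and only if $\sum_{r\in A,\,r\mid n}\mu(r)=0$.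

Theorem 1 is the case $A=\{\text{divisors of }d\}$ of Theorem 3, because $\sum_{r\mid\gcd(n,d)}\mu(r)$ is $1$ if $\gcd(n,d)=1$ and $0$ otherwise.

**Lemma 4.** Let $r=n/s$ and $r'=n/s'$ be divisors of $n$ with $r,r'\ge3$, $\mu(r)=1$, $\mu(r')=-1$. Then $M_{r,s}+M_{r',s'}$ is good.

The leftover monomials can now be brought close together but not always next to each other; the remaining gap is paid by a surplus in (12). Note that $r\ge6$.

**Step 1: $m_r(2a+1)\ge1$ if $a\ge1$ and $2a+1\le r-2$.** This says that the second letter in (12) exists. If $2a+1=r-2$, use (6). Otherwise $2a+2\le r-2$, and both $e=2a$ and $e=2a+2$ are admissible in Lemma 2(b). Let $N^{(e)}$ be the polynomial $N$ there. Then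
$$N^{(2a+2)}-N^{(2a)}=\frac{x^{2a}-x^{2a+2}}{1+x}=x^{2a}-x^{2a+1},$$
so the coefficient of $x^{2a}$ in $N^{(2a+2)}$ is at least $1$. From $M_r=x^{2a+2}+(1+x)N^{(2a+2)}$, $m_r(2a+1)$ is at least this coefficient.

**Step 2: a surplus.** Let $a\ge1$, $2a+1\le r-2$, and apply Lemmas 2(b) and 3 with $e=2a$. We claim that the coefficient of $x^{2as+2i-1}$ in $N_s$ is at least $1$ for $1\le i\le s-1$. In the proof of Lemma 3 the negative terms belonging to $k=2a_1$ have exponents strictly between $2a_1s$ and $2a_1s+2s-2$, and these ranges are disjoint for different $a_1$. So the only negative contribution at our exponent is $-n_{2a}$. By (12), $R$ contributes at least $m_r(2a)m_r(2a+1)$. Here $m_r(2a)=n_{2a}+n_{2a-1}+1\ge n_{2a}+1$ because $e=2a$, and $m_r(2a+1)\ge1$ by Step 1. The net coefficient is at least $1$.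

**Step 3: choice of the two exponents.** We choose $a,a'\ge1$ with $2a'-1\le r'-2$ and
$$sa\le s'a'<s(a+1),\tag{13}$$
such that either $2a+1\le r-2$, or else $2a\le r-2$ and $sa=s'a'$. Since $s'/s=r/r'$, (13) means $a=\lfloor ra'/r'\rfloor$. Also $r\ne r'$, because $\mu(r)\ne\mu(r')$.

If $r>r'$, take $a'=1$, so $2a'-1=1\le r'-2$, and $a=\lfloor r/r'\rfloor\ge1$. If $r\ge9$, then $a\le r/3$ and $2a+1\le\frac{2r}3+1\le r-2$. The only $r$ with $6\le r\le8$ and $\mu(r)=1$ is $r=6$, and then $r'\in\{3,5\}$. For $r'=5$, $a=1$ and $2a+1=3\le4$. For $r'=3$, $a=2$, $2a=4=r-2$, and $s'=n/3=2s$, so $sa=2s=s'a'$.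

If $r<r'$, then $r'\ge7$. Take $a'=\lceil r'/r\rceil$. Then $a'\le\frac{r'}6+1\le\frac{r'-1}2$ (the last inequality says $r'\ge\frac92$), so $2a'-1\le r'-2$. From $\frac{r'}r\le a'<\frac{r'}r+1$ we get $1\le\frac{ra'}{r'}<1+\frac r{r'}<2$. So $a=1$, and $2a+1=3\le r-2$.

**Step 4: conclusion.** In all cases $e=2a$ and $e'=2a'-1$ are admissible in Lemma 2(b), and Lemma 3 gives
$$M_{r,s}+M_{r',s'}=x^{2sa}+x^{2s'a'-1}+(1+x)(N_s+N'_{s'})$$
with $N_s,N'_{s'}$ nonnegative. If $sa=s'a'$, the monomials sum to $(1+x)x^{2sa-1}$ and we are done. Otherwise $sa<s'a'$ and $2a+1\le r-2$. The monomials sum to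
$$(1+x)\sum_{j=0}^{2s'a'-2sa-2}(-1)^jx^{2sa+j}.$$
The negative terms have coefficient $-1$ at the exponents $2sa+1,2sa+3,\dots,2s'a'-3$. Since $s'a'\le sa+s-1$, we have $2s'a'-3\le2sa+2(s-2)-1$, so all these exponents are of the form $2sa+2i-1$ with $1\le i\le s-1$. By Step 2, $N_s$ compensates them. $\square$

**Proof of Theorems 2 and 3, necessity.** In both theorems let $T$ be the set of permutations in question. By (3) and (7), $M_T(-1)$ is the sum $\sum\mu(r)$ of the theorem. If $T$ has an extension, $M_T$ is good by Lemma 1, so this sum is $0$.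

**Sufficiency in Theorem 2.** Suppose the sum is $0$. Mixed types are good by (3), and types $(r^{n/r})$ with $r$ not squarefree are good by Lemmas 2(a) and 3. The squarefree $r$ with $(r^{n/r})\in\mathcal L$ are all at least $3$, and as many of them have $\mu(r)=1$ as have $\mu(r)=-1$. Match them arbitrarily; by Lemma 4 each matched pair is good. So $M_T$ is good, and Lemma 1 applies.

**Sufficiency in Theorem 3.** Suppose the sum is $0$. Since $\mu(1)=1$, there is a squarefree $r'\in A$ with $r'\mid n$ and $\mu(r')=-1$; take $r'=2$ if $2\in A$ and $2\mid n$. Put $s=n/r'$ and consider the types $(1^n)$, $(r'^s)$ and $(r'^i,1^{n-r'i})$, $1\le i\le s-1$. They all belong to $T$, since $1,r'\in A$. We repeat the argument of group 4. We have $M_{(1^n)}=1$. We have $M_{r',s}=x^{2s-1}+(1+x)N_s$ with $N_s$ nonnegative, from Lemma 3 with $e=1$: for $r'\ge3$ the exponent $e=1$ is admissible in Lemma 2(b), as $\mu(r')=-1$ and $1\le r'-2$; for $r'=2$, $M_2=x$. The mixed types give $(1+x)M_{r',i}$ with $M_{r',i}\ge x^{2i-1}$, since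 $m_{r'}(1)=1$ by (6). These cover the coefficients $-1$ of $(1+x^{2s-1})/(1+x)$ at $x^{2i-1}$, $1\le i\le s-1$. So this group is good. The other mixed types and the types with $r$ not squarefree are good as before. The remaining squarefree $r\in A$, $r\mid n$, are at least $3$ by the choice of $r'$, and their values $\mu(r)$ sum to $0-\mu(1)-\mu(r')=0$. Match them in pairs with opposite signs and use Lemma 4. So $M_T$ is good, and Lemma 1 applies. $\blacksquare$

## 10. Two sets with $\sum\mu(r)=0$ and no cyclic descent extension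

The hypotheses of Theorems 2 and 3 cannot be dropped.

**The types $(1^n)$ and $(2^{n/2})$ in Theorem 2.** Let $n\ge4$ be even and $\mathcal L=\{(1^n),(2^{n/2})\}$. Then $\mu(1)+\mu(2)=0$. But $M=1+x^{n-1}$, and $M/(1+x)=1-x+\cdots$ has a negative coefficient. By Lemma 1 there is no extension. Compared with group 4 for $p=2$, the mixed types are missing.

**The condition $1\in A$ in Theorem 3.** Let $A=\{2,15\}$ and $n=30$. Then $\mu(2)+\mu(15)=-1+1=0$. From $2i+15j=30$, $j$ is even, so the only types are $(2^{15})$ and $(15^2)$. We have $M_{2,15}=x^{29}$. For $r=15$ the letters have values $k\le13$ by (6). In the factor of a letter of value $k$ in (4), the coefficient of $t^i$ has $x$-degree $1+\mathrm{pos}_i(k)$. This is $ik+1\le12i+1\le14i$ for $k$ even and $i(k+1)\le14i$ for $k$ odd. So the coefficient of $t^2$ in the product has degree at most $28$, and $\deg M_{15,2}\le27$. The total $M=M_{2,15}+M_{15,2}$ therefore has coefficient $1$ at $x^{29}$ and $0$ at $x^{28}$. Its quotient by $1+x$ has coefficient $1$ at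 $x^{28}$ and hence $-1$ at $x^{27}$. By Lemma 1 there is no extension.
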